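
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Minimal graphs that are not strict quasi-parity:\\ counterexamples to a conjecture of Hougardy}


\begin{abstract}
An even pair in a graph is a pair of non-adjacent vertices such that every chordless path between them has even length. A graph is strict quasi-parity if each of its induced subgraphs is a clique or has an even pair. A conjecture of Hougardy states that every minimal graph that is not strict quasi-parity is an odd hole, a long antihole, or the line graph of a bipartite graph. We disprove it by an explicit minimal graph with 46 vertices, and we show that there are infinitely many pairwise non-isomorphic minimal counterexamples. The construction takes a line graph of a bipartite graph in which there is exactly one even pair, and destroys this pair by adding two vertices.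
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

All graphs are finite and simple. A graph with at most one vertex is a clique. A vertex is \emph{complete} to a set of vertices if it is adjacent to all elements of the set. The \emph{length} of a path is its number of edges. In a graph $G$, the word \emph{path} always means chordless (that is, induced) path. An \emph{even pair} of $G$ is a pair $\{a,b\}$ of non-adjacent vertices such that every path of $G$ between $a$ and $b$ has even length. If $a$ and $b$ lie in different components, the condition is empty and $\{a,b\}$ is an even pair.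

The two vertices of an even pair $\{a,b\}$ may be given the same color without using more colors than necessary. Indeed, suppose that an optimal coloring gives them different colors $1$ and $2$. The component of $a$ in the subgraph induced by these two colors does not contain $b$, since a shortest path from $a$ to $b$ in it would be chordless and of odd length. So we may exchange the two colors on this component. Moreover, identifying $a$ with $b$ does not change the largest size of a clique: if the new vertex together with $K$ is a clique, then $a$ or $b$ is complete to $K$, since otherwise there are $u,w\in K$ with $u$ not adjacent to $a$ and $w$ not adjacent to $b$, and $a,w,u,b$ is a path of length $3$.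

A graph $G$ is \emph{strict quasi-parity} if every induced subgraph of $G$ that is not a clique has an even pair. This property passes to induced subgraphs, so it is described by its minimal obstructions: the graphs that are not strict quasi-parity, but all of whose proper induced subgraphs are. ``Minimal'' always has this meaning below. What do the minimal obstructions look like?

A \emph{hole} is an induced cycle of length at least $4$; it is \emph{odd} if its length is odd. An \emph{antihole} is the complement of a hole, and it is \emph{long} if the hole has length at least~$5$. Two families of obstructions are easy to find.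
\begin{itemize}
\item \emph{Odd holes.} Two non-adjacent vertices of an odd hole are joined by two paths, one of them of odd length. A proper induced subgraph is a disjoint union of paths; if it is not a clique, then it has two vertices in different components, or else it is a path with at least three vertices, and two vertices at distance $2$ form an even pair. So odd holes are minimal.
\item \emph{Long antiholes.} Let the vertices be the integers modulo $n\ge5$, with $i,j$ adjacent unless they are equal or consecutive. Then $0,2,-1,1$ is a path of length $3$ between the non-adjacent vertices $0$ and $1$, and by rotation there is no even pair. A proper induced subgraph is the complement of a disjoint union of paths. If it is not a clique, one of these paths has an end $u$ with a neighbor $u'$. In the complement, $u$ is adjacent to all vertices except $u'$, so each path between $u$ and $u'$ has length $2$. So long antiholes are minimal.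
\end{itemize}
The third family in the conjecture comes from line graphs. The \emph{line graph} $L(R)$ of a graph $R$ has the edges of $R$ as its vertices, two of them being adjacent if they share an end. The chordless paths of $L(R)$ correspond to the paths of $R$, chordless or not, read edge by edge. With $R$ bipartite one can arrange that every two non-adjacent vertices of $L(R)$ are joined by a path of odd length; Section~\ref{sec:domino} shows how. The conjecture says that nothing else happens.

\begin{conjecture}[Hougardy, see \cite{T}]\label{conj}
Every graph that is not strict quasi-parity, and is minimal with this property, is an odd hole, or a long antihole, or the line graph of a bipartite graph.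
\end{conjecture}

\subsection{The results}

In Section~\ref{sec:construction} we define a graph $G_{a,b}$ with $7(a+b+4)+4$ vertices for all odd integers $a,b\ge1$.

\begin{theorem}\label{thm:A}
For all odd integers $a,b\ge1$, the graph $G_{a,b}$ is not a clique and has no even pair. Every induced subgraph of $G_{a,b}$ that is minimal among those that are not strict quasi-parity (there is at least one) has at least $3(a+b+4)+4$ vertices and is neither an odd hole, nor a long antihole, nor the line graph of a bipartite graph. Consequently Conjecture~\ref{conj} is false, and it has infinitely many pairwise non-isomorphic minimal counterexamples.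
\end{theorem}

\begin{theorem}\label{thm:B}
The graph $G_{1,1}$, which has $46$ vertices, is itself minimal: it is not strict quasi-parity, but all its proper induced subgraphs are.
\end{theorem}

In particular, no finite list of graphs, added to the three families, makes the conjecture true.

\subsection{The idea}

The basic gadget is the \emph{domino}, the $2\times3$ grid, attached to the rest of a graph at two opposite corners. From each of its edges one can reach one of these corners in an even and in an odd number of steps. If all edges of an even cycle are replaced by dominoes, the line graph of the result has no even pair at all. Now leave two edges $e,e'$ of the cycle as they are. Then $\{e,e'\}$ is the only candidate for an even pair, and if $e$ and $e'$ are suitably placed it is one. The line graph $L(B)$ obtained in this way is strict quasi-parity, but the whole of it has only one even pair.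

We destroy this pair by two new adjacent vertices $m,m'$, which create a path $e,m',m,e'$ of length $3$. The other adjacencies of $m$ and $m'$ are chosen so that neither of them belongs to an even pair. The resulting graph $G$ has no even pair. Conversely, we show that an induced subgraph of $G$ that is not a clique and has no even pair must keep $m,m',e,e'$ and a crossing of each domino. Some of these crossings lie in the neighborhood of $m$, and $m$ together with three consecutive edges of such a crossing induces a diamond, which does not exist in the line graph of a bipartite graph. For Theorem~\ref{thm:B} we show in addition that, when $a=b=1$, losing any edge of a domino creates an even pair, either inside this domino or formed by one of its edges and one of $m,m',e,e'$.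

The following word will be convenient.

\begin{definition}
A graph is \emph{pairless} if it is not a clique and has no even pair.
\end{definition}

So a graph is strict quasi-parity if and only if none of its induced subgraphs is pairless. If $H$ is a minimal graph that is not strict quasi-parity, then $H$ itself is pairless, because its proper induced subgraphs are not.

\section{Paths in line graphs}\label{sec:line}

Paths live in $L(R)$ and in graphs containing it; in the root graph $R$ we need non-induced paths as well, and we give them another name. A \emph{chain} of $R$ consists of distinct vertices $u_0,u_1,\dots,u_n$ with $n\ge1$ and of the edges $u_0u_1,\dots,u_{n-1}u_n$ of $R$; other edges of $R$ between these vertices are allowed. The number of edges of a chain $F$ is denoted by $|F|$, and $F$ is even or odd according to the parity of $|F|$. For edges $f\ne g$, an \emph{$(f,g)$-chain} has first edge $f$ and last edge $g$. For an edge $f$ and a vertex $v$, an \emph{$f$--$v$ chain} has first edge $f$ and last vertex $v$; it may start at either end of $f$. Edges, or chains, are \emph{disjoint} if they have no common vertex. A set of edges is identified with the subgraph, without isolated vertices,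 that it forms. For a set $R'$ of edges of $R$, the graph $L(R')$ is the subgraph of $L(R)$ induced by $R'$.

\begin{lemma}\label{lem:F1}
Let $R$ be a graph.
\begin{itemize}
\item[(i)] If $w_0,\dots,w_n$ is a path of $L(R)$, then the $w_i$ are, in this order, the edges of a chain of $R$. Conversely, the edges of a chain of $R$, in order, form a path of $L(R)$.
\item[(ii)] Disjoint edges $f,g$ form an even pair of $L(R)$ if and only if every $(f,g)$-chain of $R$ is \emph{odd}.
\item[(iii)] If, in (i), a vertex $v$ is in $w_n$ but in no $w_i$ with $i<n$, then the chain is a $w_0$--$v$ chain.
\end{itemize}
\end{lemma}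

\begin{proof}
(i) The edges $w_{i-1}$ and $w_{i+1}$ are disjoint, so they meet $w_i$ at its two different ends; and non-consecutive edges are disjoint, so no vertex is repeated. The converse is clear, since non-consecutive edges of a chain are disjoint. (ii) A path with $n+1$ vertices has length $n$. (iii) The last vertex of the chain is the end of $w_n$ outside $w_{n-1}$, which is $v$; for $n=0$ we direct the edge $w_0$ toward $v$.
\end{proof}

A \emph{diamond} is the graph $K_4$ minus one edge.

\begin{lemma}\label{lem:diamond}
If $R$ is bipartite, then $L(R)$ has no induced diamond.
\end{lemma}

\begin{proof}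
Let $h,k$ be edges with common vertex $v$. An edge $f\ne h,k$ that meets both contains $v$, since otherwise $f,h,k$ form a triangle. Two such edges $f,g$ share $v$ and are adjacent in $L(R)$. So there are no four vertices $h,k,f,g$ with $h,k$ adjacent, $f$ and $g$ adjacent to both, and $f,g$ non-adjacent.
\end{proof}

The next fact is immediate from chordlessness, and is used constantly.

\begin{lemma}\label{lem:F3}
If a path between two non-adjacent vertices contains a vertex adjacent to both its ends, then it has length $2$.
\end{lemma}

\section{Dominoes and rings}\label{sec:domino}

\subsection{The domino}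

The \emph{domino} $D$ has vertices $r,p,y,q,x,r'$ and edges
\[
t_1=rp,\quad t_2=py,\quad b_1=qx,\quad b_2=xr',\quad h_1=rq,\quad h_2=px,\quad h_3=yr'
\]
(Figure~\ref{fig}, left). The opposite corners $r,r'$ are its \emph{roots}; the other four vertices are \emph{interior}. It is bipartite with classes $\{r,x,y\}$ and $\{p,q,r'\}$, and it is also the $6$-cycle $r\,p\,y\,r'\,x\,q$ with the long chord $px$. The half-turn $\tau$, which exchanges $r\leftrightarrow r'$, $p\leftrightarrow x$, $q\leftrightarrow y$, is an automorphism. It exchanges $t_1\leftrightarrow b_2$, $t_2\leftrightarrow b_1$, $h_1\leftrightarrow h_3$ and fixes $h_2$.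

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1.25]
\draw (0,1)--(2,1)--(2,0)--(0,0)--cycle;
\draw (1,1)--(1,0);
\fill (0,1) circle (2.4pt) (2,0) circle (2.4pt);
\fill (1,1) circle (1.5pt) (2,1) circle (1.5pt) (0,0) circle (1.5pt) (1,0) circle (1.5pt);
\node[above left] at (0,1) {$r$};
\node[above] at (1,1) {$p$};
\node[above right] at (2,1) {$y$};
\node[below left] at (0,0) {$q$};
\node[below] at (1,0) {$x$};
\node[below right] at (2,0) {$r'$};
\node[above] at (0.5,0.97) {\footnotesize $t_1$};
\node[above] at (1.5,0.97) {\footnotesize $t_2$};
\node[below] at (0.5,0.03) {\footnotesize $b_1$};
\node[below] at (1.5,0.03) {\footnotesize $b_2$};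
\node[left] at (0,0.5) {\footnotesize $h_1$};
\node[left] at (1,0.5) {\footnotesize $h_2$};
\node[right] at (2,0.5) {\footnotesize $h_3$};
\end{tikzpicture}
\hspace{1.6cm}
\begin{tikzpicture}[scale=0.95,baseline=-1.3cm]
\foreach \i in {1,...,8} \coordinate (v\i) at ({90-45*(\i-2.5)}:1.8);
\foreach \i/\j in {1/2,3/4,4/5,5/6,7/8,8/1} \draw[line width=5pt,gray!45] (v\i)--(v\j);
\draw (v2)--(v3);
\draw (v6)--(v7);
\foreach \i in {1,...,8} \fill (v\i) circle (2pt);
\foreach \i in {1,...,8} \node at ({90-45*(\i-2.5)}:2.15) {\footnotesize $v_\i$};
\foreach \i in {1,3,4,5,7,8} \node at ({90-45*(\i-2)}:1.25) {\footnotesize $P_\i$};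
\node at (90:1.35) {\footnotesize $e$};
\node at (270:1.35) {\footnotesize $e'$};
\end{tikzpicture}
\caption{Left: the domino, with roots $r,r'$ (large dots). Right: the ring $B$ for $a=b=1$. Each thick gray segment stands for a domino whose roots are the two ends of the segment; $e=v_2v_3$ and $e'=v_6v_7$ are single edges. Here $W=P_1\cup\{e\}\cup P_3$, $J=P_4$, $W'=P_5\cup\{e'\}\cup P_7$ and $J'=P_8$. The graph $G_{1,1}$ is $L(B)$ with two adjacent vertices $m,m'$ added, $m$ being adjacent to all edges of $B$ outside $W$ and $m'$ to all edges outside $W'$.}
\label{fig}
\end{figure}

\begin{lemma}\label{lem:domino}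
The domino has the following properties.
\begin{itemize}
\item[\textup{(D1)}] Every chain from $r$ to $r'$ is odd and has at least $3$ edges. No edge at $r$ meets an edge at $r'$; hence a clique of $L(D)$ does not contain both an edge at $r$ and an edge at $r'$.
\item[\textup{(D2)}] For each edge $f$ there is a root $\rho(f)$ such that there are both an even and an odd $f$--$\rho(f)$ chain, and these chains avoid the other root unless $f$ contains it.
\item[\textup{(D3)}] For each edge $g$ and each root $\eta$ there is a $g$--$\eta$ chain that avoids the other root unless $g$ contains it.
\item[\textup{(D4)}] If $f,g$ are disjoint edges, then at least one of the following holds: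
\begin{itemize}
\item[$(\alpha)$] there is an even $(f,g)$-chain in $D$;
\item[$(\beta)$] there are two disjoint chains with first edges $f$ and $g$, one ending at $r$ and the other at $r'$, whose total number of edges is odd.
\end{itemize}
\item[\textup{(D5)}] The only $(h_1,h_2)$-chains of $D$ are $q\,r\,p\,x$ and $r\,q\,x\,p$, with $3$ edges each.
\end{itemize}
\end{lemma}

\begin{proof}
(D1) The roots are in different classes and at distance $3$; the edges at $r$ are $rp,rq$ and those at $r'$ are $xr',yr'$.

(D2) Take the following chains, whose numbers of edges are in parentheses.
\[
\begin{array}{lll}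
f=t_1,\ \rho(f)=r': & r\,p\,x\,r'\ (3), & p\,r\,q\,x\,r'\ (4);\\
f=h_1,\ \rho(f)=r': & r\,q\,x\,r'\ (3), & q\,r\,p\,x\,r'\ (4);\\
f=t_2,\ \rho(f)=r': & p\,y\,r'\ (2), & y\,p\,x\,r'\ (3);\\
f=h_2,\ \rho(f)=r': & p\,x\,r'\ (2), & x\,p\,y\,r'\ (3).
\end{array}
\]
For $b_2,h_3,b_1$ take $\rho(f)=r$ and the images under $\tau$ of the chains for $t_1,h_1,t_2$.

(D3) For $\eta=r$ and $\eta=r'$ respectively: for $t_1$, $p\,r$ and $r\,p\,x\,r'$; for $h_1$, $q\,r$ and $r\,q\,x\,r'$; for $t_2$, $y\,p\,r$ and $p\,y\,r'$; for $h_2$, $x\,p\,r$ and $p\,x\,r'$. Apply $\tau$ for the other edges.

(D4) There are $21$ pairs of edges. The degrees of $r,p,y,q,x,r'$ are $2,3,2,2,3,2$, so $1+3+1+1+3+1=10$ pairs share a vertex, and $11$ pairs are disjoint. Seven of them satisfy $(\alpha)$, each with a chain of $4$ edges: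
\[
\begin{array}{llll}
h_1,h_3:\ r\,q\,x\,r'\,y; & t_1,b_2:\ r\,p\,y\,r'\,x; & t_2,b_1:\ y\,p\,r\,q\,x; & t_1,h_3:\ r\,p\,x\,r'\,y;\\
t_2,h_1:\ y\,p\,x\,q\,r; & b_1,h_3:\ q\,x\,p\,y\,r'; & b_2,h_1:\ r'\,x\,p\,r\,q. &
\end{array}
\]
The other four satisfy $(\beta)$: for $h_1,h_2$ take $q\,r$ and $p\,x\,r'$; for $t_1,b_1$ take $p\,r$ and $q\,x\,r'$; for $h_3,h_2$ and $b_2,t_2$ take the images under $\tau$. The totals are $1+2=3$.

(D5) A chain that starts $q\,r$ continues to $p$. If it then went to $y$, it could not use the edge $px$ later, because $p$ has been visited; so it is $q\,r\,p\,x$. A chain that starts $r\,q$ continues to $x$, and likewise it must be $r\,q\,x\,p$.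
\end{proof}

\subsection{The smallest case: one domino closed by an edge}

By (D5) and Lemma~\ref{lem:F1}(ii), the line graph of the domino alone has an even pair, namely $\{h_1,h_2\}$. A connection between the two roots destroys it.

\begin{example}\label{ex:closed}
Add the edge $rr'$ to $D$. The result is $K_{3,3}$ minus the edge $yq$. Its line graph has $8$ vertices, and \emph{it is pairless}. By Lemma~\ref{lem:F1}(ii) we must find an even $(f,g)$-chain for every two disjoint edges.
\begin{itemize}
\item If $f,g\in D$ satisfy $(\alpha)$, there is nothing to do.
\item If $f,g\in D$ satisfy $(\beta)$, join the two chains by $rr'$. For instance $h_1,h_2$ gives $q\,r\,r'\,x\,p$, with $4$ edges. In general the number of edges is odd plus $1$.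
\item If $g=rr'$, then $f$ contains no root, so $f\in\{t_2,b_1,h_2\}$. Take $r\,r'\,x\,p\,y$ for $t_2$, its image $r'\,r\,p\,x\,q$ for $b_1$, and $r\,r'\,y\,p\,x$ for $h_2$, all with $4$ edges. These are the odd chains of (D2), extended by $rr'$ and read backward.
\end{itemize}
This graph only illustrates the mechanism; it is not minimal. The edges not containing $y$ form $K_{2,3}$, whose line graph is the complement of the hole of length $6$, a long antihole.
\end{example}

\subsection{Rings}

In the example the edge $rr'$ may be replaced by a longer connection, as long as the graph stays bipartite. Let $N\ge2$ be even. A \emph{ring} is a graph formed by vertices $v_1,\dots,v_N$, with indices modulo $N$, and \emph{pieces} $P_1,\dots,P_N$. Each piece $P_i$ is either the single edge $v_iv_{i+1}$ or a domino with $r=v_i$, $r'=v_{i+1}$ whose four interior vertices belong to no other piece, and at least one piece is a domino. Both ends of a piece are called its roots. We also write $P_i$ for the set of edges of the piece.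

The two roots of a domino are in different classes, and $N$ is even. So a ring is bipartite, with the class of $v_i$ given by the parity of $i$, and we have
\begin{equation}\label{eq:P}
\text{every chain from $v_i$ to $v_j$ has a number of edges congruent to $i-j$ modulo $2$.}
\end{equation}

\begin{lemma}\label{lem:ring}
Let $f,g$ be disjoint edges of a ring, not both of them single-edge pieces. Then the ring has an even $(f,g)$-chain. Hence in the line graph of a ring, an even pair can only consist of two single-edge pieces.
\end{lemma}

\begin{proof}
\emph{Both edges in one domino $P_i$.} If $(\alpha)$ holds we are done. If $(\beta)$ holds, join the two chains by a chain from $v_{i+1}$ to $v_i$ that goes around the ring outside $P_i$. It is odd by \eqref{eq:P}, so the total is even.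

\emph{One of the edges, say $f$, in a domino $P_i$, and $g$ outside $P_i$.} The idea is to walk from $P_i$ to $g$ along the ring, and to correct the parity inside $P_i$. Let $\rho=\rho(f)$ and let $\sigma$ be the other root of $P_i$. List the other pieces $N_1,\dots,N_{N-1}$ in their cyclic order starting at $\rho$. Let $g\in N_k$ and let $\eta$ be the root of $N_k$ that is reached first ($\eta=\rho$ if $k=1$). Go from $\rho$ to $\eta$ across $N_1,\dots,N_{k-1}$, then follow backward a $g$--$\eta$ chain of $N_k$ given by (D3), or just $g$ if $N_k$ is a single edge. This gives a chain $C$ with first vertex $\rho$ and last edge $g$, without edges in $P_i$. It meets $P_i$ only in $\rho$ and possibly in $\sigma$, and it contains $\sigma$ only if $k=N-1$ and $\sigma\in g$. In that case $\sigma\notin f$, because $f,g$ are disjoint, and then the chains of (D2) for $f$ avoid $\sigma$. So each of the two $f$--$\rho$ chains of (D2) can be extended by $C$ to an $(f,g)$-chain. One of the two results is even.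
\end{proof}

Thus a ring with at most one single-edge piece has a pairless line graph; with $N=2$, one domino and one edge, this is Example~\ref{ex:closed}. With two single-edge pieces $e,e'$, only the pair $\{e,e'\}$ can be even. This is our starting point.

\section{The graphs $G_{a,b}$}\label{sec:construction}

\subsection{A line graph with exactly one even pair}

Let $a,b\ge1$ be odd, and put
\[
N=a+b+6,\qquad c=a+5 ,
\]
which are both even. Let $B$ be the ring with $N$ pieces in which $P_2$ is the edge $e=v_2v_3$, $P_c$ is the edge $e'=v_cv_{c+1}$, and all other pieces are dominoes. We cut its edge set into four arcs: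
\begin{align*}
W&=P_1\cup P_2\cup P_3, & J&=P_4\cup\dots\cup P_{c-2},\\
W'&=P_{c-1}\cup P_c\cup P_{c+1}, & J'&=P_{c+2}\cup\dots\cup P_N .
\end{align*}
So $J$ consists of $a$ dominoes, $J'$ of $b$ dominoes, and each of $W,W'$ of a single edge between two dominoes (Figure~\ref{fig}, right). There are $a+b+4$ dominoes.

\begin{lemma}\label{lem:ee}
Every $(e,e')$-chain of $B$ is odd. Hence $\{e,e'\}$ is the only even pair of $L(B)$.
\end{lemma}

\begin{proof}
The graph $B-\{e,e'\}$ has two components, one containing $v_3$ and $v_c$, the other $v_{c+1}$ and $v_2$. Without its first and last edges, an $(e,e')$-chain is a chain from $v_3$ to $v_c$ or from $v_2$ to $v_{c+1}$. This is odd by \eqref{eq:P}, as $c$ is even, and adding two edges keeps it odd. Now use Lemmas~\ref{lem:F1}(ii) and~\ref{lem:ring}.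
\end{proof}

\begin{remark}
This is where the parity of $a,b$ enters. If $a$ and $b$ are both even, $N$ is still even, but $c$ is odd, every $(e,e')$-chain is even, and $L(B)$ is already pairless. If $a,b$ have different parities, $N$ is odd and $B$ is not bipartite.
\end{remark}

\subsection{Two more vertices}

We want two adjacent vertices $m,m'$ such that $e,m',m,e'$ is a path. So $m$ must miss $e$ and see $e'$, and $m'$ must miss $e'$ and see $e$. If $m$ were adjacent to all other edges of $B$, then each neighbor of $e$ would be adjacent to $m$, and $\{e,m\}$ would be an even pair by Lemma~\ref{lem:F3}. Therefore we let $m$ miss a domino on each side of $e$ as well, and similarly for $m'$ and $e'$.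

\begin{definition}
The graph $G=G_{a,b}$ is obtained from $L(B)$ by adding two vertices $m,m'$. The vertex $m$ is adjacent to $m'$ and to all elements of $E(B)\setminus W$; the vertex $m'$ is adjacent to $m$ and to all elements of $E(B)\setminus W'$. There are no other new adjacencies.
\end{definition}

Thus $G$ has $7(a+b+4)+4$ vertices, which is $46$ for $a=b=1$. Both $m$ and $m'$ are complete to $J\cup J'$; $m'$ is complete to $W$, and $m$ is complete to $W'$.

\medskip
\noindent\textbf{Symmetries.} Two maps reduce the number of cases.
\begin{itemize}
\item[(S1)] The rotation $v_i\mapsto v_{i-(a+3)}$ sends $P_i$ to $P_{i-(a+3)}$. The pieces $P_{c-1},P_c,P_{c+1}$ go to $P_1,P_2,P_3$; the $b$ dominoes of $J'$ go to $P_4,\dots,P_{b+3}$; and $P_1,P_2,P_3$ go to $P_{b+4},P_{b+5},P_{b+6}$. This gives an isomorphism from $G_{a,b}$ to $G_{b,a}$ that exchanges the roles of $(W,m,e,J)$ and $(W',m',e',J')$.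
\item[(S2)] The reflection $v_i\mapsto v_{5-i}$, with $\tau$ inside the dominoes, sends $P_i$ to $P_{4-i}$. It exchanges $P_1\leftrightarrow P_3$, fixes $P_2$, and sends $P_{a+5}$ to $P_{-a-1}=P_{b+5}$. This gives an isomorphism from $G_{a,b}$ to $G_{b,a}$ that keeps the roles of $m,m',e,e',W,W'$ and exchanges those of $v_1$ and $v_4$, $P_1$ and $P_3$, $P_4$ and $P_N$, $P_{c-1}$ and $P_{c+1}$, $J$ and $J'$.
\end{itemize}
Our statements are proved for all odd $a,b$, so we may use (S1) and (S2) freely. With them, each domino of $W\cup W'$ can be moved to $P_1$.

\subsection{Paths from $W$ to $m$}

An edge of $B$ outside $W$ that meets an edge of $W$ contains $v_1$ and lies in $P_N\subseteq J'$, or contains $v_4$ and lies in $P_4\subseteq J$; its other end is an interior vertex, since the roots of a domino are not adjacent. No edge of $W$ meets an edge of $W'$.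

\begin{lemma}\label{lem:tom}
\begin{itemize}
\item[(i)] Let $w_0,\dots,w_n=m$ be a path of $G$ that avoids $m'$, with $w_0\in W$. Then $n\ge2$, and there is a vertex $v\in\{v_1,v_4\}$ such that $w_0,\dots,w_{n-2}$ are the edges of a $w_0$--$v$ chain contained in $W$ and $v\in w_{n-1}\notin W$. If this chain has $k=n-1$ edges, the path has length $k+1$.
\item[(ii)] Conversely, let $F$ be an $f$--$v$ chain in $W$ with $v\in\{v_1,v_4\}$ and let $z\notin W$ be an edge containing $v$. Then the edges of $F$ followed by $z,m$ form a path of length $|F|+1$.
\item[(iii)] Every $e$--$v_1$ chain and every $e$--$v_4$ chain in $W$ is even.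
\item[(iv)] A chain of $W$ with first edge in $P_1$ and last vertex $v_1$ is contained in $P_1$. A chain of $W$ with first edge $f\in P_1$ and last vertex $v_4$ consists of an $f$--$v_2$ chain of $P_1$, of $e$, and of a chain from $v_3$ to $v_4$ in $P_3$, which is odd.
\end{itemize}
\end{lemma}

\begin{proof}
(i) As $w_0$ is not adjacent to $m$, we have $n\ge2$. The vertices $w_0,\dots,w_{n-2}$ are different from $m,m'$ and not adjacent to $m$, so they are in $W$. The vertex $w_{n-1}\ne m'$ is adjacent to $m$, so it is in $E(B)\setminus W$. Hence $w_{n-2}$ and $w_{n-1}$ share a vertex $v\in\{v_1,v_4\}$. For $i<n-2$ the edge $w_i$ is not adjacent to $w_{n-1}$ and so does not contain $v$. Apply Lemma~\ref{lem:F1}(iii) to $w_0,\dots,w_{n-2}$.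

(ii) The other end of $z$ is not a vertex of $W$, and $v$ is only in the last edge of $F$. So $z$ meets no other edge of $F$. Finally $m$ is adjacent to $z$ and to no edge of $F$.

(iii) In $W$, the vertex $v_2$ separates $v_1$ from $e$, and $v_3$ separates $v_4$ from $e$. So the chain is $e$ followed by a chain from $v_2$ to $v_1$ or from $v_3$ to $v_4$, which is odd by \eqref{eq:P}.

(iv) A chain of $W$ starting with an edge of $P_1$ can leave $P_1$ only at $v_2$, which it visits at most once, and it then continues with $e$. So it cannot come back, and to end at $v_4$ it must go on from $v_3$ inside $P_3$. The last part is odd by \eqref{eq:P}.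
\end{proof}

\subsection{$G$ is pairless}

\begin{proposition}\label{prop:pairless}
Every two non-adjacent vertices of $G$ are joined by a path of odd length. Hence $G$ is pairless, and in particular not strict quasi-parity.
\end{proposition}

\begin{proof}
For two disjoint edges of $B$ other than the pair $e,e'$, use Lemma~\ref{lem:ring} and Lemma~\ref{lem:F1}(i). For $\{e,e'\}$, the sequence $e,m',m,e'$ is a path of length $3$, since $e\in W$ and $e'\in W'$.

There remain the pairs $\{m,f\}$ with $f\in W$, and the pairs $\{m',f\}$ with $f\in W'$, which are treated in the same way by (S1). By Lemma~\ref{lem:tom}(ii) it suffices to find an \emph{even} $f$--$v$ chain in $W$ with $v\in\{v_1,v_4\}$.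
\begin{itemize}
\item If $f=e$, any $e$--$v_1$ chain in $W$ is even, by Lemma~\ref{lem:tom}(iii).
\item If $f\in P_1$ and $\rho(f)=v_1$, use (D2).
\item If $f\in P_1$ and $\rho(f)=v_2$, take an even $f$--$v_2$ chain of $P_1$, then $e$, then a chain from $v_3$ to $v_4$ in $P_3$, which is odd. The total is even.
\item If $f\in P_3$, apply (S2).
\end{itemize}
All other pairs of vertices of $G$ are adjacent.
\end{proof}

Hence $G$ contains minimal graphs that are not strict quasi-parity. It remains to see what they look like. We first show that they are not contained in $L(B)$.

\section{$L(B)$ is strict quasi-parity}\label{sec:LB}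

A \emph{block} of a graph is a maximal connected subgraph without cut vertex of its own; a block that contains a cycle is $2$-connected. Recall that adding to a $2$-connected graph a chain that joins two distinct vertices of it, and has no interior vertex in it, gives a $2$-connected graph.

\begin{proposition}\label{prop:LB}
The graph $L(B)$ is strict quasi-parity.
\end{proposition}

\begin{proof}
Let $B'\subseteq E(B)$ be such that $L(B')$ is not a clique. If $e,e'\in B'$, then $\{e,e'\}$ is an even pair of $L(B')$ by Lemma~\ref{lem:ee}. So let $e\notin B'$; the case $e'\notin B'$ follows by (S1). Without $e$ the ring is cut open, and the blocks of $B-e$ are the dominoes and the edge $e'$.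

If $B'$ is not connected, two edges in different components form an even pair of $L(B')$.

If $B'$ is a tree, it is not a star, so it contains a chain of three edges $f,h,g$. This is the only $(f,g)$-chain, so $\{f,g\}$ is an even pair.

Otherwise $B'$ is connected and has a block $X$ that contains a cycle. As $X$ is $2$-connected, it is contained in a domino $D$. The cycles of $D$ are the two $4$-cycles and the $6$-cycle, and any two of them have union $D$. Every edge of $X$ is in a cycle of $X$; so $X$ is a $4$-cycle, a $6$-cycle, or $D$.

A chain of $B'$ whose first and last edges are in $X$ stays in $X$. Otherwise it has a subchain with edges outside $X$ that joins two distinct vertices of $X$ and has no interior vertex in $X$; adding it to $X$ gives a larger $2$-connected subgraph, contrary to the maximality of $X$. So it suffices to find disjoint $f,g\in X$ such that all $(f,g)$-chains \emph{of} $X$ are odd.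
\begin{itemize}
\item If $X$ is a $4$-cycle, take opposite edges: all chains have $3$ edges.
\item If $X$ is a $6$-cycle, take two disjoint edges with exactly one edge between them on one side: the two chains have $3$ and $5$ edges.
\item If $X=D$, take $h_1$ and $h_2$: all chains have $3$ edges by (D5). \qedhere
\end{itemize}
\end{proof}

\section{Pairless subgraphs contain $m,m',e,e'$}\label{sec:four}

In this section and the next, $S\subseteq V(G)$ is such that $H=G[S]$ is \emph{pairless}; minimality is not assumed. We write
\[
X_i=S\cap P_i,\qquad S_W=S\cap W .
\]
The aim is to show that $S$ is large. The first tool says that a part of $H$ that hangs on the rest at only one vertex of $B$, apart from vertices complete to it, must be a clique, because an even pair inside it would remain an even pair in $H$.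

Let $Y\subseteq S\cap E(B)$, $Z\subseteq S\setminus Y$ and $v\in V(B)$. We say that $Y$ is \emph{attached at $v$ outside $Z$} if, whenever $y\in Y$ and $w\in S\setminus(Y\cup Z)$ are adjacent, $w$ is in $E(B)$ and $v\in y\cap w$.

\begin{lemma}[Attachment lemma]\label{lem:C}
If $Y$ is attached at $v$ outside $Z$ and each element of $Z$ is complete to $Y$, then $Y$ is a (possibly empty) clique.
\end{lemma}

\begin{proof}
If not, $G[Y]$ has an even pair $\{f,g\}$, by Proposition~\ref{prop:LB}. Consider a path of $H$ from $f$ to $g$. If it meets $Z$, it has length $2$ by Lemma~\ref{lem:F3}. Otherwise it stays in $Y$: if it left $Y$ from $w_j$ to $w_{j+1}\notin Y$ and came back for the first time at $w_k\in Y$, with $k\ge j+2$, then $v\in w_j\cap w_k$, so $w_j$ and $w_k$ would be adjacent, which is absurd in a chordless path. So it is a path of $G[Y]$ and has even length. Thus $\{f,g\}$ is an even pair of $H$, a contradiction.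
\end{proof}

\begin{lemma}\label{lem:noe}
If $m\in S$ and $e\notin S$, then $H-m$ is pairless.
\end{lemma}

\begin{proof}
Let $Z=S\cap\{m'\}$. Since $e\notin S$ and $m$ has no neighbor in $P_1$, the set $X_1$ is attached at $v_1$ outside $Z$, and $m'$ is complete to $P_1$. So $X_1$ is a clique, by Lemma~\ref{lem:C}. Suppose that it is not empty, and choose $s\in X_1$, with $v_1\in s$ if possible. Consider a path from $s$ to $m$, which are not adjacent. If it contains $m'$, it has length $2$. Otherwise let $w_{j+1}$ be its first vertex outside $X_1$. It is not $m$, and $w_j\in X_1$ and $w_{j+1}$ both contain $v_1$. By the choice of $s$, also $v_1\in s$. So $w_{j+1}\in P_N$ is adjacent to $s$ and to $m$, and the path has length $2$. Hence $\{s,m\}$ is an even pair of $H$, a contradiction.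

So $X_1=\emptyset$, and $X_3=\emptyset$ by (S2). Then $m$ is adjacent to all other vertices of $H$. Therefore $H-m$ is not a clique, and every even pair of $H-m$ is one of $H$, because a path through $m$ has length $2$. So $H-m$ is pairless.
\end{proof}

\begin{proposition}\label{prop:four}
The set $S$ contains $m,m',e,e'$.
\end{proposition}

\begin{proof}
\emph{Step 1: $S$ contains $m$ or $m'$.} Otherwise $H$ is an induced subgraph of $L(B)$, contrary to Proposition~\ref{prop:LB}.

\medskip\noindent
\emph{Step 2: $S$ contains both $m$ and $m'$.} By Step 1 and (S1) it suffices to exclude that $m\in S$ and $m'\notin S$. Suppose this holds. Then $e\in S$; otherwise $H-m$ is pairless by Lemma~\ref{lem:noe}, and contains neither $m$ nor $m'$, against Step 1.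

\emph{Case $e'\in S$.} The odd path of length $3$ from $e$ to $e'$ is not available without $m'$; we show that $\{e,e'\}$ is an even pair. A path from $e$ to $e'$ in $H$ that avoids $m$ has even length by Lemma~\ref{lem:ee}. If it contains $m$, then $m$ is its last but one vertex, as $m$ is adjacent to $e'$. By Lemma~\ref{lem:tom}(i),(iii), its part from $e$ to $m$ has length $k+1$ with $k$ even. So its length is $k+2$, which is even. Contradiction.

\emph{Case $e'\notin S$.} Now the ring is cut at $e'$. Let $U=S\cap(J\cup P_{c-1})$ and $U'=S\cap(P_{c+1}\cup J')$. The vertex $m$ is complete to both. Since $e'\notin S$, the set $U$ is attached at $v_4$ and $U'$ at $v_1$, each outside $\{m\}$. So $U$ and $U'$ are cliques, by Lemma~\ref{lem:C}. There is no adjacency between $U$ and $U'$, and $S=\{m\}\cup S_W\cup U\cup U'$. Let $A$ be the set of elements of $U'$ that contain $v_1$, and $A'$ the set of elements of $U$ that contain $v_4$.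

Suppose first that there are $\alpha\in A$ and $\beta\in A'$. They are not adjacent; we show that they form an even pair. Let $\alpha=w_0,\dots,w_n=\beta$ be a path. If it contains $m$, then $n=2$. Otherwise, since $U'$ is a clique containing $w_0$, the path meets $U'$ only in $w_0$ and perhaps $w_1$. If $w_1\in U'$, then $w_2\notin U'$ and $w_2\notin U$, so $w_2\in S_W$ and $v_1\in w_1\cap w_2$. But then $\alpha$ and $w_2$ both contain $v_1$ and are adjacent, which is absurd. So $w_1\notin U'$, and $w_1\notin U$, hence $w_1\in S_W$. In the same way, the path meets $U$ only in $w_n$, and $w_{n-1}\in S_W$. Thus $w_1,\dots,w_{n-1}\in W$. Among them only $w_1$ contains $v_1$ and only $w_{n-1}$ contains $v_4$, because the others are not adjacent to $\alpha$, respectively $\beta$. No edge contains both $v_1$ and $v_4$, so $n-1\ge2$, and by Lemma~\ref{lem:F1} they form a chain from $v_1$ to $v_4$. By \eqref{eq:P}, $n-1$ is odd and $n$ is even. So $\{\alpha,\beta\}$ is an even pair, a contradiction.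

Hence $A$ or $A'$ is empty; by (S2) let $A'=\emptyset$. If $A=\emptyset$ or no element of $S_W$ contains $v_1$, then no element of $S_W$ has a neighbor in $S\setminus S_W$. As $e\in S_W$, the vertices $e$ and $m$ are in different components of $H$, and $\{e,m\}$ is an even pair, a contradiction. Otherwise let $s\in S_W$ with $v_1\in s$. On a path from $s$ to $m$, the first vertex outside $S_W$ is not $m$, so it is in $A$, because $A'=\emptyset$. It is adjacent to $s$ and to $m$, and the path has length $2$. So $\{s,m\}$ is an even pair, a contradiction.

\medskip\noindent
\emph{Step 3: $e,e'\in S$.} If $e\notin S$, then $H-m$ is pairless by Lemma~\ref{lem:noe}, against Step 2 applied to $S\setminus\{m\}$. For $e'$ use (S1).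
\end{proof}

\section{Pairless subgraphs cross every domino}\label{sec:cross}

We keep the set $S$ of Section~\ref{sec:four}; so $m,m',e,e'\in S$. We now need to control what $S$ contains in a given domino. For this we list the paths of $H$ between two edges of one domino. The \emph{mate} of a domino contained in $W$ or in $W'$ is the other domino of the same arc.

\begin{lemma}\label{lem:types}
Let $P_i$ be a domino, let $f,g\in X_i$ be disjoint, and let $f=w_0,\dots,w_n=g$ be a path of $H$. Then one of the following holds.
\begin{itemize}
\item[\textup{(T1)}] $n=2$.
\item[\textup{(T2)}] The $w_j$ are the edges of an $(f,g)$-chain contained in $X_i$.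
\item[\textup{(T3)}] The $w_j$ are the edges of a chain formed by $F$, by a chain of $S\cap E(B)$ that joins $v_i$ and $v_{i+1}$ outside $P_i$, and by $F'$ backward.
\item[\textup{(T4)}] $P_i\subseteq W\cup W'$ and $n=|F|+|F'|+\ell+3$, where $\ell$ is the number of edges of a chain that joins the two roots of the mate of $P_i$ and is contained in the intersection of $S$ with this mate.
\end{itemize}
In \textup{(T3)} and \textup{(T4)}, $F$ and $F'$ are disjoint chains contained in $X_i$, with first edges $f$ and $g$ respectively, one ending at $v_i$ and the other at $v_{i+1}$.
\end{lemma}

\begin{proof}
Suppose first that the path avoids $m$ and $m'$, so that it is given by an $(f,g)$-chain of $S\cap E(B)$. If this chain leaves $P_i$, it does so at one root and comes back at the other; as there are only two roots, this happens only once, and we have (T3). If it does not leave $P_i$, we have (T2).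

Now suppose that the path contains $m$ or $m'$. If $P_i\subseteq J\cup J'$, both are complete to $P_i$, and (T1) holds by Lemma~\ref{lem:F3}. Otherwise, by symmetry, let $i=1$. Then $m'$ is complete to $P_1$, so if the path contains $m'$ we have (T1). There remains a path that contains $m=w_j$ and not $m'$. Apply Lemma~\ref{lem:tom}(i) to its two halves, both directed toward $m$: we have $j=k+1$ and $n-j=k'+1$, where $k,k'$ are the numbers of edges of an $f$--$v$ chain and of a $g$--$v'$ chain of $S_W$, with $v,v'\in\{v_1,v_4\}$, $v\in w_{j-1}$, $v'\in w_{j+1}$. As $w_{j-1}$ and $w_{j+1}$ are not adjacent, $v\ne v'$. The two chains are disjoint, since no edge of the first is adjacent in $G$ or equal to an edge of the second. By Lemma~\ref{lem:tom}(iv), the one ending at $v_1$ is contained in $X_1$; the other consists of a chain of $X_1$ ending at $v_2$, of $e$, and of a chain from $v_3$ to $v_4$ in $S\cap P_3$, with $\ell$ edges, say. Let $F,F'$ be the parts in $X_1$. Then $n=k+k'+2=(|F|+|F'|+1+\ell)+2$, which is (T4).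
\end{proof}

\begin{corollary}\label{cor:crit}
Let $f,g\in X_i$ be disjoint edges in a domino $P_i$. The following conditions cannot both hold.
\begin{itemize}
\item[\textup{(a)}] Every $(f,g)$-chain contained in $X_i$ is odd.
\item[\textup{(b)}] $|F|+|F'|$ is even for all disjoint chains $F,F'\subseteq X_i$ with first edges $f$ and $g$ respectively, one ending at $v_i$ and the other at $v_{i+1}$.
\end{itemize}
\end{corollary}

\begin{proof}
Suppose that both hold. We show that every path of $H$ from $f$ to $g$ has even length, so that $\{f,g\}$ is an even pair, a contradiction. This is clear for (T1), and follows from (a) for (T2). In (T3) the outer chain is odd by \eqref{eq:P}, so by (b) the whole chain is odd and $n$ is even. In (T4), $\ell$ is odd by (D1), so $n$ is even by (b).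
\end{proof}

Note that (a) and (b) depend only on the set $X_i$ and on the two roots, not on the position of $P_i$ in the ring. The next observation makes (b) easy to check.

\begin{lemma}\label{lem:R}
If an edge $f$ contains a root $\eta$, then the only $f$--$\eta$ chain is $f$ itself. If $f\ni v_i$ and $g\ni v_{i+1}$ are disjoint edges of $X_i$, then condition \textup{(b)} holds for $f,g$.
\end{lemma}

\begin{proof}
An $f$--$\eta$ chain with more than one edge would visit $\eta$ twice. Let $F,F'$ be as in (b). They are disjoint, so $F$ avoids $v_{i+1}\in g$ and $F'$ avoids $v_i\in f$. Hence $F$ ends at $v_i$ and $F'$ at $v_{i+1}$, so $F=\{f\}$, $F'=\{g\}$ and $|F|+|F'|=2$.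
\end{proof}

We say that the domino $P_i$ is \emph{broken} if $X_i$ contains no chain from $v_i$ to $v_{i+1}$. If $X_i$ is a clique of $L(B)$, then $P_i$ is broken, by (D1). The converse is true as well.

\begin{lemma}\label{lem:brokenclique}
If $P_i$ is broken, then $X_i$ is a clique.
\end{lemma}

\begin{proof}
Suppose not. We find $f,g$ that satisfy (a) and (b) of Corollary~\ref{cor:crit}, a contradiction.

If some component $K$ of the graph $X_i$ has a line graph that is not a clique, let $\{f,g\}$ be an even pair of $L(K)$, which exists by Proposition~\ref{prop:LB}. Then (a) holds. Condition (b) is empty: chains $F,F'$ as in (b) would be in $K$, so the connected graph $K$ would contain both roots, although $P_i$ is broken.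

Otherwise $X_i$ has at least two components. If one of them contains no root, take $f$ in it and $g$ in another one: (a) and (b) are empty. If each component contains a root, there are exactly two components, one containing $v_i$ and the other $v_{i+1}$. Take $f\ni v_i$ and $g\ni v_{i+1}$: (a) is empty, and (b) holds by Lemma~\ref{lem:R}.
\end{proof}

\begin{proposition}\label{prop:nobroken}
No domino is broken. Hence $S$ contains $m,m',e,e'$ and, in each domino, the edges of a chain from one root to the other; in particular
\[
|S|\ge 3(a+b+4)+4 .
\]
\end{proposition}

\begin{proof}
The last inequality follows from the rest by (D1), since there are $a+b+4$ dominoes.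

\medskip\noindent
\emph{Case A: some domino $P_i\subseteq J\cup J'$ is broken.} Now no chain of $S\cap E(B)$ goes around the ring, and we first see that this breaks all dominoes of $J\cup J'$. By Lemma~\ref{lem:brokenclique}, $X_i$ is a clique. Let $P_j\subseteq J\cup J'$ be another domino. A path of type (T3) between two elements of $X_j$ would have to cross $P_i$ from one root to the other, which is impossible, and (T4) does not occur. So every path of $H$ between non-adjacent elements of $X_j$ has length $2$ or is contained in $X_j$. An even pair of $L(X_j)$ would then be one of $H$; so $X_j$ is a clique, by Proposition~\ref{prop:LB}. Hence \emph{$X_j$ is a clique for each domino $P_j\subseteq J\cup J'$}.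

Let $A$ be the set of edges of $X_N$ that contain $v_1$, and $A'$ the set of edges of $X_4$ that contain $v_4$. Suppose that there are $\alpha\in A$ and $\beta\in A'$; they are not adjacent. A path from $\alpha$ to $\beta$ through $m$ or $m'$ has length $2$. Any other path is given by an $(\alpha,\beta)$-chain of $S\cap E(B)$. Since $X_N$ is a clique that contains $\alpha\ni v_1$, no edge of $X_N$ contains $v_N$, by (D1). So the chain can pass between $P_N$ and the rest of $B$ only at $v_1$. It starts in $P_N$, ends outside $P_N$, and visits $v_1$ once. So its edges in $P_N$ form an $\alpha$--$v_1$ chain, which is $\alpha$ alone by Lemma~\ref{lem:R}. In the same way, no edge of $X_4$ contains $v_5$, and the only edge of the chain in $P_4$ is $\beta$, reached at $v_4$. So the chain consists of $\alpha$, of a chain from $v_1$ to $v_4$, which is odd by \eqref{eq:P}, and of $\beta$. It is odd, and the path has even length. So $\{\alpha,\beta\}$ is an even pair of $H$, a contradiction.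

Hence $A$ or $A'$ is empty; by (S2) let $A'=\emptyset$. Then $S_W$ is attached at $v_1$ outside $\{m'\}$, since $m$ has no neighbor in $W$; and $m'$ is complete to $W$. By Lemma~\ref{lem:C}, $S_W$ is a clique. It contains $e$, so each of its elements contains $v_2$ or $v_3$, and none contains $v_1$ or $v_4$, since the roots of a domino are not adjacent. So $m'$ is the only vertex of $S\setminus S_W$ with a neighbor in $S_W$. Every path from $e$ to $m$ contains $m'$, which is adjacent to both, and has length $2$. So $\{e,m\}$ is an even pair of $H$, a contradiction.

\medskip\noindent
\emph{Case B: a domino of $W$ or $W'$ is broken.} By symmetry let it be $P_1$. Let $f,g\in X_3$ be non-adjacent. A path of $H$ from $f$ to $g$ of type (T3) or (T4) requires a chain from $v_1$ to $v_2$ in $S\cap P_1$: in (T3) because it goes around the ring, in (T4) because $P_1$ is the mate of $P_3$. No such chain exists. So every path from $f$ to $g$ has length $2$ or is contained in $X_3$. Hence an even pair of $L(X_3)$ would be one of $H$; so $X_3$ is a clique by Proposition~\ref{prop:LB}, and $P_3$ is broken, too.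

By Lemma~\ref{lem:tom}(i), a path from $e$ to $m$ that avoids $m'$ gives an $e$--$v_1$ or an $e$--$v_4$ chain in $S_W$, and this contains a chain from $v_2$ to $v_1$ in $X_1$ or from $v_3$ to $v_4$ in $X_3$, which is impossible. So every path from $e$ to $m$ contains $m'$ and has length $2$, and $\{e,m\}$ is an even pair of $H$, a contradiction.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

By Proposition~\ref{prop:pairless}, $G=G_{a,b}$ is pairless, so it is not strict quasi-parity. As $G$ is finite, it has an induced subgraph that is minimal among those that are not strict quasi-parity. Let $H=G[S]$ be any such subgraph. By minimality it is pairless, so Propositions~\ref{prop:four} and~\ref{prop:nobroken} apply, and $|S|\ge3(a+b+4)+4$.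

Let $f_1,f_2,f_3\in X_4$ be three consecutive edges of a chain from $v_4$ to $v_5$. In $H$, the vertex $f_2$ is adjacent to $f_1$ and $f_3$, the vertices $f_1$ and $f_3$ are not adjacent, and $m$ is adjacent to $f_1,f_2,f_3$, because $P_4\subseteq J$.
\begin{itemize}
\item The set $\{m,f_1,f_2,f_3\}$ induces a diamond in $H$. By Lemma~\ref{lem:diamond}, $H$ is not the line graph of a bipartite graph.
\item $H$ contains the triangle $\{m,f_1,f_2\}$, so it is not an odd hole.
\item The vertex $e\in S$ is adjacent to none of $f_1,f_2,f_3$. In an antihole each vertex has exactly two non-neighbors, so $H$ is not an antihole.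
\end{itemize}
So $H$ contradicts Conjecture~\ref{conj}. Since $|V(H)|\ge3(a+b+4)+4$, letting $a$ and $b$ grow gives infinitely many pairwise non-isomorphic minimal counterexamples. \qed

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Let $a=b=1$. Then $N=8$, $c=6$, $J=P_4$, $J'=P_8$, and (S1), (S2) are automorphisms of $G=G_{1,1}$. By Proposition~\ref{prop:pairless}, $G$ is not strict quasi-parity. We show that if $H=G[S]$ is pairless, then $S=V(G)$; this says that all proper induced subgraphs are strict quasi-parity.

Throughout this section, suppose that $H=G[S]$ is pairless and that $S\ne V(G)$. By Proposition~\ref{prop:four}, there is a domino $P_i$ such that $X=X_i\ne P_i$, and by Proposition~\ref{prop:nobroken} it is not broken. We write $r=v_i$, $r'=v_{i+1}$ and use the notation of Section~\ref{sec:domino} for the edges of $P_i$. The conditions of Corollary~\ref{cor:crit} depend only on $X$ and the roots, so when we use only this corollary we may also apply $\tau$ to $X$. The corollary first shows that three of the seven edges are in $X$.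

\begin{lemma}\label{lem:h2}
$h_2\in X$.
\end{lemma}

\begin{proof}
Otherwise $X$ is contained in the $6$-cycle $r\,p\,y\,r'\,x\,q$. As $P_i$ is not broken, $X$ contains the chain $r\,p\,y\,r'$ or the chain $r\,q\,x\,r'$. Take $\{f,g\}=\{t_1,h_3\}$ in the first case and $\{h_1,b_2\}$ in the second. An $(f,g)$-chain in $X$ has $3$ or $5$ edges, so (a) holds; and (b) holds by Lemma~\ref{lem:R}. This contradicts Corollary~\ref{cor:crit}.
\end{proof}

\begin{lemma}\label{lem:t1b2}
$t_1,b_2\in X$.
\end{lemma}

\begin{proof}
By $\tau$ it suffices to show $t_1\in X$. Suppose that $t_1\notin X$. Then every chain from $r$ to $r'$ in $X$ begins with $h_1,b_1$; there is such a chain, since $P_i$ is not broken.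

If $b_2\in X$, consider $h_1$ and $b_2$. As $r$ has degree $1$ in $X$, an $(h_1,b_2)$-chain starts $r\,q\,x$. Since $b_2=xr'$ is its last edge and $x$ is not visited twice, it is $r\,q\,x\,r'$, with $3$ edges. So (a) holds, and (b) holds by Lemma~\ref{lem:R}; a contradiction.

If $b_2\notin X$, the chain from $r$ to $r'$ must be $r\,q\,x\,p\,y\,r'$, and $X$, which misses $t_1$ and $b_2$, is equal to it. The only $(h_1,h_3)$-chain has $5$ edges, so (a) holds for $h_1,h_3$, and (b) holds by Lemma~\ref{lem:R}; a contradiction.
\end{proof}

For the other four edges, even pairs inside the domino are not enough; we use pairs formed by an edge of $X$ and, up to symmetry, $m$ or $e$. The proof of the next lemma is where we need that each of $J,J'$ is a single domino.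

\begin{lemma}\label{lem:II}
There is no $f\in X$ such that all chains contained in $X$ with first edge $f$ and last vertex a root of $P_i$ are odd.
\end{lemma}

\begin{proof}
Suppose that there is such an $f$. The condition is symmetric in the two roots, and by (S1) and (S2) each of the dominoes $P_1,P_3,P_4,P_5,P_7,P_8$ can be moved to $P_1$ or $P_4$. So let $i\in\{1,4\}$.

\emph{Case $i=1$.} We show that $\{f,m\}$ is an even pair of $H$. The two vertices are not adjacent, and a path through $m'$, which is adjacent to both, has length $2$. By Lemma~\ref{lem:tom}(i), any other path has length $k+1$, where $k$ is the number of edges of an $f$--$v_1$ or an $f$--$v_4$ chain in $S_W$. By Lemma~\ref{lem:tom}(iv), a chain of the first kind is contained in $X_1$, so $k$ is odd. A chain of the second kind consists of an $f$--$v_2$ chain of $X_1$, which is odd, of $e$, and of an odd chain; so $k$ is again odd. Thus $k+1$ is even. Contradiction.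

\emph{Case $i=4$.} We show that $\{f,e\}$ is an even pair of $H$. The two vertices are not adjacent, and a path through $m'$, which is adjacent to both, has length $2$. If a path from $f$ to $e$ contains $m$ but not $m'$, then $m$ is its second vertex, as $m$ is adjacent to $f$. By Lemma~\ref{lem:tom}(i),(iii), its part between $e$ and $m$ has length $k+1$ with $k$ even, so its length $k+2$ is even.

A path that avoids $m$ and $m'$ is given by an $(f,e)$-chain of $S\cap E(B)$. Until it leaves $P_4$ for the first time, it is an $f$--$v_4$ or an $f$--$v_5$ chain of $X_4$, hence odd. As $e$ is its last edge, it cannot return to $P_4$, because it would have to cross $e$ before. So after $v_4$ it consists of a chain from $v_4$ to $v_3$ in $P_3$ and of $e$; after $v_5$ it consists of a chain from $v_5$ to $v_2$ through $P_5,\dots,P_8,P_1$ and of $e$. In both cases the middle part is odd by \eqref{eq:P}. So the whole chain is odd, and the path has even length. Contradiction.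
\end{proof}

\begin{remark}
In the case $i=4$ the index matters: for a domino $P_i\subseteq J$ with $i$ odd, which exists as soon as $a\ge3$, the middle parts from $v_i$ to $v_3$ and from $v_{i+1}$ to $v_2$ would be even, and the argument would fail. We make no claim about the minimality of $G_{a,b}$ for other values of $a,b$.
\end{remark}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
By Lemmas~\ref{lem:h2} and~\ref{lem:t1b2}, $X$ contains $h_2,t_1,b_2$. As $X\ne P_i$, one of $h_1,b_1,t_2,h_3$ is missing.

Suppose that $h_1$ or $b_1$ is missing, and let $f=t_1=rp$. Consider a chain in $X$ with first edge $f$ that ends at a root. If it starts $p\,r$, it is just $p\,r$, with one edge: a longer one would end at $r'$ and continue from $r$ with $h_1$ and then $b_1$, which is impossible. If it starts $r\,p$, it ends at $r'$ and is odd by (D1). So all these chains are odd, contrary to Lemma~\ref{lem:II}.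

If $t_2$ or $h_3$ is missing, the image of this argument under $\tau$ shows that all chains in $X$ with first edge $b_2$ that end at a root are odd, again contrary to Lemma~\ref{lem:II}.

So $S=V(G)$ whenever $G[S]$ is pairless. Hence no proper induced subgraph of $G_{1,1}$ is pairless, and $G_{1,1}$ is minimal. By Theorem~\ref{thm:A} it is neither an odd hole, nor a long antihole, nor the line graph of a bipartite graph.
\end{proof}

\begin{thebibliography}{1}
\bibitem{T} Nicolas Trotignon, \emph{Graphes parfaits : structure et algorithmes}, arXiv:1309.0119 (2013).
\end{thebibliography}

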